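# Faithful morphisms from a Cuntz semigroup into $\mathrm{Cu}(\mathcal Q_\omega)$

## 1. A first guess: the morphism exists exactly for stably finite algebras

The universal UHF-algebra $\mathcal Q$ is as finite as a C\*-algebra can be, and so is its norm ultrapower $\mathcal Q_\omega$. The Cuntz semigroup $\mathrm{Cu}(A)$ records how positive elements over $A$ compare in size. Suppose that we want a structure-preserving map $\mathrm{Cu}(A)\to\mathrm{Cu}(\mathcal Q_\omega)$ that kills nothing. We do not ask that it come from a \*-homomorphism $A\to\mathcal Q_\omega$. For which separable $A$ does such a map exist?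

The first guess is: *exactly when $A$ is stably finite.* If $A$ contains something equivalent to a proper part of itself, a finite target should refuse it; if not, nothing visible stands in the way. One half of this guess is stated as a conjecture in Christopher Schafhauser, "MF traces and the Cuntz semigroup", arXiv:1705.06555 (2017), and it is true.

**Theorem 1.** If $A$ is a separable, stably finite C\*-algebra, then there is a faithful $\mathrm{Cu}$-morphism $\mathrm{Cu}(A)\to\mathrm{Cu}(\mathcal Q_\omega)$.

The other half of the guess is right for unital $A$ and wrong in general; Sections 7 and 8 settle this. Let us fix the words and then test the guess.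

**Definition (Cuntz semigroup).** For positive $a,b\in A\otimes\mathcal K$ write $a\precsim b$ if there are $r_n$ with $r_nbr_n^*\to a$, and $a\sim b$ if $a\precsim b\precsim a$. Then $\mathrm{Cu}(A)$ is the set of classes $[a]$, ordered by $\precsim$, with $[a]+[b]=[a\oplus b]$ (using $M_2(A\otimes\mathcal K)\cong A\otimes\mathcal K$).

We use freely that $x^*x\sim xx^*$, that $[a+b]=[a]+[b]$ when $ab=0$, and that $c\precsim b$ whenever $c\ge 0$ lies in $\mathrm{Her}(b)$, the hereditary subalgebra generated by $b$.

**Definition (way-below, compact).** In an ordered set in which increasing sequences have suprema, $x\ll y$ means: whenever $(y_n)$ is increasing and $y\le\sup_n y_n$, then $x\le y_n$ for some $n$. An element with $x\ll x$ is called compact.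

Clearly $x\ll y$ implies $x\le y$, and $x'\le x\ll y\le y'$ implies $x'\ll y'$. Example: $\mathrm{Cu}(\mathbb C)=\mathrm{Cu}(\mathcal K)=\{0,1,2,\dots,\infty\}$, by rank. Here $m\ll n$ means that $m\le n$ and $m<\infty$; all elements except $\infty$ are compact.

**Definition ($\mathrm{Cu}$-morphism).** A $\mathrm{Cu}$-morphism is a map that is additive and order preserving and preserves $0$, suprema of increasing sequences, and $\ll$. It is faithful if $\phi(x)=0$ implies $x=0$.

**Definition ($\mathcal Q_\omega$).** $\mathcal Q$ is the UHF-algebra with $\mathrm K_0(\mathcal Q)\cong\mathbb Q$. For a free ultrafilter $\omega$ on $\mathbb N$, $\mathcal Q_\omega=\ell^\infty(\mathbb N,\mathcal Q)/c_\omega(\mathbb N,\mathcal Q)$, where $c_\omega(\mathbb N,\mathcal Q)$ is the ideal of bounded sequences with $\lim_{n\to\omega}\|x_n\|=0$.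

**Definition (stably finite).** A projection is infinite if it is Murray–von Neumann equivalent to a proper subprojection of itself. $A$ is stably finite if $\tilde A\otimes\mathcal K$ contains no infinite projection, where $\tilde A$ is the unitization.

Now the tests.

*The complex numbers.* The map $n\mapsto n[1]$, $\infty\mapsto\sup_n n[1]$ is a faithful $\mathrm{Cu}$-morphism $\mathrm{Cu}(\mathbb C)\to\mathrm{Cu}(\mathcal Q_\omega)$: if $m<\infty$ and $m\le n$, then $m[1]\ll m[1]\le n[1]$, since classes of projections are compact (Section 2).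

*Commutative algebras.* Let $X$ be compact metrizable and nonempty, with a dense sequence $x_1,x_2,\dots$. Sending $f$ to the class of $(\mathrm{diag}(f(x_1),\dots,f(x_N)))_N$, with $M_N\subset\mathcal Q$ unitally, is an isometric \*-homomorphism $C(X)\to\mathcal Q_\omega$, because $\max_{k\le N}|f(x_k)|\to\|f\|$. An algebra with an isometric \*-homomorphism into $\mathcal Q_\omega$ is called MF, and the source quotes as a known fact that such a homomorphism induces a faithful $\mathrm{Cu}$-morphism $\mathrm{Cu}(A)\to\mathrm{Cu}(\mathcal Q_\omega)$. So the guess holds here.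

*The Cuntz algebra $\mathcal O_2$.* There are isometries $s_1,s_2$ with $s_1s_1^*+s_2s_2^*=1$. Hence $[1]=[s_1s_1^*]+[s_2s_2^*]=[1]+[1]$, and $[1]$ is compact.

*The Toeplitz algebra $\mathcal T$.* Let $v$ be the unilateral shift and $q=1-vv^*\ne0$. Then $[1]=[vv^*]+[q]=[1]+[q]$, again with $[1]$ compact.

In the last two cases a faithful $\mathrm{Cu}$-morphism would produce in $\mathrm{Cu}(\mathcal Q_\omega)$ a compact $x$ and a nonzero $y$ with $x+y\le x$. Lemma 6 shows that there are none. So the guess passes these tests, and they point at one condition on an ordered monoid $S$: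

**(F)** If $x\ll x$ and $x+e\le x$, then $e=0$.

In words: no *compact* element absorbs a nonzero element. Without "compact" the condition would be too strong: in $\mathrm{Cu}(\mathbb C)$ we have $\infty+1\le\infty$.

## 2. Facts about Cuntz semigroups

The following are standard and hold for every C\*-algebra $A$. The first group is from Coward–Elliott–Ivanescu 2008, the second from Rørdam 1992.

* **(O1)** Increasing sequences in $\mathrm{Cu}(A)$ have suprema.
* **(O2)** Every $x$ is the supremum of a sequence $x_1\ll x_2\ll\cdots$.
* **(O3)** If $x'\ll x$ and $y'\ll y$, then $x'+y'\ll x+y$.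
* **(O4)** Suprema of increasing sequences are compatible with addition: $\sup_n(x_n+y_n)=\sup_nx_n+\sup_ny_n$.

Also $0\le x$ for all $x$. For $a\ge0$ and $\varepsilon>0$ one has $[(a-\varepsilon)_+]\ll[a]$ and $[a]=\sup_n[(a-\frac1n)_+]$. For a projection $p$ and $0<\varepsilon<1$ we get $[p]=[(1-\varepsilon)p]=[(p-\varepsilon)_+]\ll[p]$, so $[p]$ is compact.

* **(R)** If $a\precsim b$ and $\delta>0$, there is $z$ with $z^*z=(a-\delta)_+$ and $zz^*\in\mathrm{Her}(b)$. If $\|a-b\|<\varepsilon$, then $(a-\varepsilon)_+\precsim b$.
* **(Q)** Every $q\in\mathbb Q\cap[0,1]$ is the trace of a projection in $\mathcal Q$. For projections $p,p'\in M_k(\mathcal Q)$, $p$ is equivalent to a subprojection of $p'$ if and only if $\mathrm{tr}(p)\le\mathrm{tr}(p')$ (unnormalized trace). Also $M_k(\mathcal Q_\omega)=M_k(\mathcal Q)_\omega$.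
* **(Farkas over $\mathbb Q$)** Let $F$ be finite and $a_1,\dots,a_R,c\in\mathbb Q^F$. Either there is $t\in\mathbb Q^F$ with $a_r\cdot t\ge0$ for all $r$ and $c\cdot t<0$, or $c=\sum_r\lambda_ra_r$ with $\lambda_r\in\mathbb Q_{\ge0}$. (See Schrijver, *Theory of Linear and Integer Programming*, Ch. 7.)

**Definition ($\mathrm{Cu}$-semigroup).** A $\mathrm{Cu}$-semigroup is a positively ordered monoid ($0\le x$ for all $x$) satisfying (O1)–(O4). It is countably based if there is a countable $B\subseteq S$ such that

**(B)** whenever $x\ll y$, there is $b\in B$ with $x\ll b\ll y$.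

Two remarks on (O2). First, *interpolation*: if $x\ll y=\sup_ny_n$ with $y_n\ll y_{n+1}$, then $x\le y_n\ll y_{n+1}\ll y_{n+2}\le y$ for some $n$, so $w=y_{n+1}$ satisfies $x\ll w\ll y$. Second, under (B), every $x$ has a sequence $x_1\ll x_2\ll\cdots$ *in $B$* with supremum $x$: take $y_n$ as in (O2) and $x_n\in B$ with $y_n\ll x_n\ll y_{n+1}$; then $x_n\ll y_{n+1}\ll x_{n+1}$. We call $(x_n)$ a *$B$-sequence* for $x$. Example: $\{0,1,\dots,\infty\}$ is countably based with $B=\{0,1,2,\dots\}$. There $1,2,3,\dots$ is a $B$-sequence for $\infty$ and $4,4,4,\dots$ is one for $4$.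

**Lemma 2.** If $A$ is separable, then $\mathrm{Cu}(A)$ is countably based.

*Proof.* Let $D\subset(A\otimes\mathcal K)_+$ be countable and dense, and let $B=\{[(d-\frac1n)_+]:d\in D,\ n\ge1\}$. Given $x\ll y=[a]$, interpolate: $x\ll w\ll y$. Since $y=\sup_n[(a-\frac3n)_+]$, there is $\varepsilon=\frac1n$ with $w\le[(a-3\varepsilon)_+]$. Choose $d\in D$ with $\|d-(a-\varepsilon)_+\|<\varepsilon$. By (R), $(d-\varepsilon)_+\precsim(a-\varepsilon)_+$. Moreover
$$\|(a-\varepsilon)_+-(d-\varepsilon)_+\|\le\|(a-\varepsilon)_+-d\|+\|d-(d-\varepsilon)_+\|<2\varepsilon,$$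
so (R) also gives $(a-3\varepsilon)_+=((a-\varepsilon)_+-2\varepsilon)_+\precsim(d-\varepsilon)_+$. Thus $b=[(d-\varepsilon)_+]\in B$ satisfies $x\ll w\le b\le[(a-\varepsilon)_+]\ll y$. $\square$

## 3. Where traces stop, and what infinitesimals do instead

Anyone who wants a map into $\mathrm{Cu}(\mathcal Q_\omega)$ first thinks of traces: take a faithful trace on $A$, measure each class by it, and choose elements over $\mathcal Q$ of that size. Here is a separable, stably finite algebra with no trace to use.

**The cone over $\mathcal O_2$.** Let $A=C_0((0,1],\mathcal O_2)$. Then $\tilde A\otimes\mathcal K$ is the algebra of continuous $f:[0,1]\to\mathcal O_2\otimes\mathcal K$ with $f(0)\in1\otimes\mathcal K$. Suppose that $p=v^*v$ is a projection there and $vv^*\le p$. The function $t\mapsto\|p(t)-v(t)v(t)^*\|$ is continuous with values in $\{0,1\}$. At $t=0$ it vanishes, because a finite-rank projection is not equivalent to a proper subprojection. So it is zero everywhere and $vv^*=p$. Hence $A$ is stably finite.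

For $h\in C_0((0,1])_+$ the elements $\sqrt h\otimes s_j$ show that $h\otimes1\sim h\otimes s_js_j^*$, so
$$[h\otimes1]=[h\otimes s_1s_1^*]+[h\otimes s_2s_2^*]=2[h\otimes1].$$
Every additive map $\mathrm{Cu}(A)\to[0,\infty]$ is therefore $0$ or $\infty$ on these classes. The same computation gives $\tau(h\otimes 1)=2\tau(h\otimes1)$ for a bounded trace $\tau\geq 0$, and since the elements $h\otimes1$ contain an approximate unit, $\tau=0$. The trace approach has nothing to start from.

**A toy semigroup.** Let $\mathcal U$ be the set of open subsets of $(0,1]$, ordered by inclusion, with addition $U+V=U\cup V$. Suprema of increasing sequences are unions. We have $U\ll V$ if and only if $U\subseteq K\subseteq V$ for some compact $K$: such a $K$ is contained in some member of any increasing sequence of open sets covering $V$, and conversely $V$ is an increasing union of open sets each contained in a compact subset of $V$ and in the next one. From this (O1)–(O4) are immediate. A compact element is a compact open subset of $(0,1]$, and since $(0,1]$ is connected and not compact,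 only $\emptyset$ qualifies. So (F) holds, although $U+U=U$ for *every* $U$.

There is a faithful $\mathrm{Cu}$-morphism $\mathcal U\to\mathrm{Cu}(\mathcal Q_\omega)$, and one can write it down. For rational $s\in(0,1]$ let $p_s\in\mathcal Q_\omega$ be the class of a sequence of projections $p_s^{(N)}\in\mathcal Q$ with trace $1/\lceil N^s\rceil$, and $c_s=[p_s]$. If $s'<s$ and $n\ge1$, then $n\lceil N^{s'}\rceil\le n(N^{s'}+1)\le N^s$ for large $N$, so $n/\lceil N^s\rceil\le1/\lceil N^{s'}\rceil$ for large $N$, and by (Q)
$$n\,c_s\le c_{s'}\qquad\text{for all }n\ge 1,\ s'<s .$$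
(Changing finitely many terms of a sequence does not change its class in $\mathcal Q_\omega$.) Put $\varphi(\emptyset)=0$ and $\varphi(U)=\sup\{c_s:s>\inf U\}$ for $U\neq\emptyset$; note that $\inf U<1$, and that rationals $s_k$ decreasing strictly to $\inf U$ give an increasing cofinal sequence $c_{s_k}$. We check the properties.

* *Order* holds since $U\subseteq V$ gives $\inf V\le\inf U$. *Faithfulness* holds since $\|p_s\|=1$.
* *Additivity.* Let $\inf U\le\inf V$. Then $\varphi(U)\le\varphi(U)+\varphi(V)\le2\varphi(U)=\sup_k2c_{s_k}\le\sup_kc_{s_{k+1}}=\varphi(U)$, and $\varphi(U\cup V)=\varphi(U)$. (The case $V=\emptyset$ is trivial.)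
* *Suprema.* If $U=\bigcup_kU_k$ with $(U_k)$ increasing and $s>\inf U$, then $s>\inf U_k$ for some $k$.
* *Way-below.* If $\emptyset\ne U\subseteq K\subseteq V$ with $K$ compact, then $\inf V<\min K\le\inf U$, as $V$ is open. For a rational $s$ strictly between $\inf V$ and $\inf U$ we get $\varphi(U)\le c_s\ll c_s\le\varphi(V)$.

So the target contains nonzero sizes that are infinitesimal with respect to one another. They arise because each single inequality has to hold only for large $N$: at stage $N$ one must satisfy only *finitely many* inequalities between rational numbers.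

**A linear system, and how it breaks.** This suggests a general plan. Introduce a rational unknown $t_x$ for each $x$ in a countable basis, require $\sum t_{x_r}\le\sum t_{y_s}$ whenever $\sum x_r\le\sum y_s$ in $S$, require $t_x>0$ for $x\ne0$, and solve finite subsystems by linear programming. In $\mathcal U$ this fails at once: $U+U\le U$ forces $2t_U\le t_U$, so $t_U=0$. In general the dual of the linear program produces a relation $X+e\le X$ with $e\neq0$. Condition (F) excludes this only for compact $X$, and nothing makes this $X$ compact.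

**The remedy: unknowns indexed by gaps.** Attach an unknown not to an element but to a *pair* $\ell\ll u$. Suppose we had a morphism $\varphi$, and for each pair $i=(\ell_i,u_i)$ a projection class $c_i$ with $\varphi(\ell_i)\le c_i\le\varphi(u_i)$. Then from $\sum_ru_{i_r}\le\sum_s\ell_{j_s}$ we would get
$$\sum_rc_{i_r}\le\sum_r\varphi(u_{i_r})\le\sum_s\varphi(\ell_{j_s})\le\sum_sc_{j_s}.$$
So impose inequalities only when the *upper* ends on the left are dominated by the *lower* ends on the right. If the resulting system is contradictory, duality will give a relation of the form $X+e\le X'$, where $X$ is a sum of upper ends and $X'$ the same sum of lower ends. Then $X'\ll X$, and $X\le X+e\le X'\ll X$ makes $X$ compact. Now (F) applies. Section 5 carries this out.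

## 4. Stable finiteness forces (F)

We first link the hypothesis on $A$ to the semigroup. If the compact element in (F) is the class of a projection $p$, this is easy. Let $p\oplus e\precsim p\oplus 0$ with $e\ne0$ and $0<\delta<\min(1,\|e\|)$. By (R) there is $z$ with $z^*z=(1-\delta)p\oplus(e-\delta)_+$ and $zz^*\in\mathrm{Her}(p\oplus0)$. Then $w=(1-\delta)^{-1/2}z(p\oplus0)$ satisfies $w^*w=p\oplus 0$ and $ww^*\le p\oplus 0$, while $y=z(0\oplus(e-\delta)_+)\ne0$ satisfies $(p\oplus0)y=y$ and $ww^*y=0$. So $p$ is infinite. But we have no projection in a general compact class, and the argument stops there. What survives is an element that behaves like $w$ with $p$ replaced by $f(a)$.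

**Definition (scaling element).** A scaling element of a C\*-algebra is a contraction $x$ with $(x^*x)(xx^*)=xx^*$ and $x^*x\ne xx^*$.

Example: a non-unitary isometry $x$ in a unital algebra, since $x^*x=1\neq xx^*$.

**Lemma 3.** If (F) fails in $\mathrm{Cu}(A)$, then $A\otimes\mathcal K$ contains a scaling element.

*Proof.* **Step 1: room below $a$.** The purpose is to turn compactness into a spectral gap. Let $X=[a]\ll X$ and $X+[e]\le X$ with $[e]\ne0$. Since $[a]=\sup_n[(a-\frac1n)_+]$, there is $\varepsilon>0$ with $[a]\le[(a-\varepsilon)_+]$. So in $M_2(A\otimes\mathcal K)\cong A\otimes\mathcal K$,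
$$a\oplus e\precsim(a-\varepsilon)_+\oplus0 .$$
Choose $0<\delta<\min(\varepsilon/2,\|e\|)$. By (R) there is $z$ with $z^*z=(a-\delta)_+\oplus(e-\delta)_+$ and $zz^*\in H:=\mathrm{Her}((a-\varepsilon)_+\oplus0)$.

**Step 2: the element.** We cut $z$ so that $x^*x$ becomes a function of $a$ that acts as a unit on $H$. Let $f$ be continuous with $f=0$ on $[0,\varepsilon/2]$, $f$ linear on $[\varepsilon/2,\varepsilon]$ and $f=1$ on $[\varepsilon,\infty)$. Let $g(t)=(f(t)/(t-\delta))^{1/2}$ for $t>\varepsilon/2$ and $g(t)=0$ otherwise. Since $\delta<\varepsilon/2$ and $f(\varepsilon/2)=0$, $g$ is continuous, and $g(0)=0$. Put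
$$x=z(g(a)\oplus0),\qquad y=z(0\oplus(e-\delta)_+).$$

**Step 3: verification.** We compute:

* $x^*x=g(a)^2(a-\delta)_+\oplus0=f(a)\oplus0$, so $\|x\|\le1$;
* $y^*y=0\oplus(e-\delta)_+^3\ne0$, because $\delta<\|e\|$;
* $x^*y=(g(a)\oplus0)\,z^*z\,(0\oplus(e-\delta)_+)=0$, because $z^*z$ is diagonal;
* $xx^*,yy^*\in H$: both have the form $zcz^*$, and $z=\lim_n(zz^*)^{1/n}z$ gives $zcz^*\in\mathrm{Her}(zz^*)\subseteq H$.

Since $f(a)(a-\varepsilon)_+=(a-\varepsilon)_+$, the element $x^*x$ acts as a unit on $H$. Hence $(x^*x)(xx^*)=xx^*$. Also $(x^*x)(yy^*)=yy^*$, and $y=\lim_n(yy^*)^{1/n}y$ gives $x^*xy=y$. Thus $x^*xy=y\ne0$, while $xx^*y=x(x^*y)=0$. So $x^*x\ne xx^*$. $\square$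

**Lemma 4.** Suppose $A\otimes\mathcal K$ contains a scaling element and $E\supseteq A$ is a unital C\*-algebra containing $A$ as a C\*-subalgebra. Then some $M_n(E)$ contains a non-unitary isometry. In particular $E\otimes\mathcal K$ contains an infinite projection.

*Proof.* **Step 1: an isometry in a unitization.** We complete $x$ to an isometry. Let $x$ be the scaling element, $a=x^*x$, $b=xx^*$, and let $1$ be the unit of $(E\otimes\mathcal K)^\sim$. Put
$$s=(1-a)^{1/2},\qquad v=x+s .$$
The function $1-(1-t)^{1/2}$ vanishes at $0$, so $1-s\in A\otimes\mathcal K$ and $v\in1+A\otimes\mathcal K$. From $ab=b$ we get $(1-a)xx^*=0$. Hence $((1-a)x)((1-a)x)^*=0$, so $s^2x=0$, and then $\|sx\|^2=\|x^*s^2x\|=0$. Thus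
$$sx=0,\qquad v^*v=x^*x+x^*s+sx+s^2=a+(1-a)=1 .$$

**Step 2: $v$ is not unitary.** Suppose it is. Since $x^*s=(sx)^*=0$, we have $v^*s=s^2$, so $s=vv^*s=vs^2$. Then $s^2=s^*s=s^2v^*vs^2=s^4$. So $s^2$ is a projection, and $s=(s^2)^{1/2}=s^2$. Now $s=vs^2=vs=xs+s^2=xs+s$ gives $xs=0$. Therefore $1=vv^*=b+xs+sx^*+s^2=b+1-a$, that is, $a=b$. This contradicts the definition of a scaling element.

**Step 3: cutting down to matrices.** We move the isometry into some $M_n(E)$. Write $v=1+c$ with $c\in A\otimes\mathcal K\subseteq E\otimes\mathcal K$. Let $1_n\in M_n(E)\subset E\otimes\mathcal K$ be the unit of $M_n(E)$, $c_n=1_nc1_n\to c$ and $v_n=1_n+c_n\in M_n(E)$. Then $v_n+(1-1_n)=1+c_n\to v$, so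
$$v_n^*v_n-1_n=(1+c_n)^*(1+c_n)-1\to v^*v-1=0 .$$
For large $n$, $u_n=v_n(v_n^*v_n)^{-1/2}\in M_n(E)$ is defined and is an isometry, and $u_n+(1-1_n)\to v$. If $u_n$ were unitary for arbitrarily large $n$, then $v$ would be at distance less than $1$ from a unitary, hence invertible; an invertible isometry is unitary, contradicting Step 2. So for large $n$, $u_n$ is a non-unitary isometry, and $1_n=u_n^*u_n\sim u_nu_n^*<1_n$ is infinite. $\square$

Lemmas 3 and 4 with $E=\tilde A$ (under either convention for unital $A$) give:

**Corollary 5.** If $A$ is stably finite, then $\mathrm{Cu}(A)$ satisfies (F).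

The same lemmas, applied to the target, settle the tests with $\mathcal O_2$ and $\mathcal T$.

**Lemma 6.** (a) Every isometry in $M_n(\mathcal Q_\omega)$ is unitary. (b) $\mathrm{Cu}(\mathcal Q_\omega)$ satisfies (F). (c) If a $\mathrm{Cu}$-semigroup $S$ admits a faithful $\mathrm{Cu}$-morphism to $\mathrm{Cu}(\mathcal Q_\omega)$, then $S$ satisfies (F).

*Proof.* (a) Lift an isometry $u\in M_n(\mathcal Q_\omega)=M_n(\mathcal Q)_\omega$ to $(u_k)$. Then $\|u_k^*u_k-1\|\to0$ along $\omega$. For all $k$ in some set belonging to $\omega$, $\hat u_k=u_k(u_k^*u_k)^{-1/2}$ is defined and is an isometry in $M_n(\mathcal Q)$. Since $\mathrm{tr}(1-\hat u_k\hat u_k^*)=\mathrm{tr}(1)-\mathrm{tr}(\hat u_k^*\hat u_k)=0$ and the trace is faithful, $\hat u_k$ is unitary. Put $\hat u_k=1$ for the other $k$. As $\|\hat u_k-u_k\|\to0$ along $\omega$, the unitaries $\hat u_k$ represent $u$, so $u$ is unitary.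

(b) If (F) failed, Lemmas 3 and 4 with $E=A=\mathcal Q_\omega$ would give a non-unitary isometry in some $M_n(\mathcal Q_\omega)$, against (a).

(c) Let $\varphi$ be the morphism, $x\ll x$ and $x+e\le x$. Then $\varphi(x)\ll\varphi(x)$ and $\varphi(x)+\varphi(e)\le\varphi(x)$. By (b), $\varphi(e)=0$, so $e=0$. $\square$

## 5. The linear system on gaps is finitely solvable

By Corollary 5 and Lemma 2, Theorem 1 follows from the next statement, which no longer mentions $A$.

**Theorem 7.** Let $S$ be a countably based $\mathrm{Cu}$-semigroup satisfying (F). Then there is a faithful $\mathrm{Cu}$-morphism $S\to\mathrm{Cu}(\mathcal Q_\omega)$.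

The proof occupies this section and the next. Fix a countable $B$ as in (B), and let $I$ be the countable set of pairs $i=(\ell_i,u_i)\in B\times B$ with $\ell_i\ll u_i$. For unknowns $(t_i)_{i\in I}$ consider two conditions. For all finite families $i_1,\dots,i_m$ and $j_1,\dots,j_n$ in $I$ ($m,n\ge0$, repetitions allowed),
$$\sum_{r=1}^mu_{i_r}\le\sum_{s=1}^n\ell_{j_s}\ \text{ in }S\quad\Longrightarrow\quad\sum_{r=1}^mt_{i_r}\le\sum_{s=1}^nt_{j_s}; \tag{1}$$
$$t_i>0\quad\text{whenever }u_i\ne0. \tag{2}$$

**Lemma 8.** For every finite $F\subset I$ and every finite set $\mathcal R$ of inequalities from (1) involving only indices in $F$, there is $t\in(\mathbb Q\cap[0,1])^F$ satisfying $\mathcal R$, and (2) for all $i\in F$.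

*Proof.* **Step 1: one index at a time.** The purpose is to reduce to a single strict inequality. Enlarging $\mathcal R$, we may assume that it contains $0\le t_i$ for all $i\in F$; this is (1) with $m=0$, $n=1$, since $0\le\ell_i$. The inequalities in $\mathcal R$ are homogeneous, so solutions may be added and multiplied by positive rationals. Suppose that for each $k\in F$ with $u_k\ne0$ we have a rational solution of $\mathcal R$ with $t_k>0$. All coordinates of these solutions are nonnegative, so their sum satisfies (2) on $F$, and after rescaling it lies in $[0,1]^F$. If there is no such $k$, take $t=0$.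

**Step 2: duality.** Now fix $k\in F$ with $u_k\ne0$, and suppose that no rational solution of $\mathcal R$ has $t_k>0$; we extract an algebraic certificate. Write the inequalities in $\mathcal R$ as $(\beta_r-\alpha_r)\cdot t\ge0$, where $\alpha_r,\beta_r$ are vectors of nonnegative integers indexed by $F$ (the multiplicities) and
$$\sum_i\alpha_r(i)u_i\le\sum_i\beta_r(i)\ell_i\quad\text{in }S.$$
Let $e_k$ be the standard basis vector of $\mathbb Q^F$ at $k$. Apply Farkas with $a_r=\beta_r-\alpha_r$ and $c=-e_k$. The first alternative would be a solution with $-t_k<0$, which we excluded. So $-e_k$ is a nonnegative rational combination of the $\beta_r-\alpha_r$. After clearing denominators there are integers $n_r\ge0$ and $n>0$ with $\sum_rn_r(\beta_r-\alpha_r)=-n e_k$. With $\beta=\sum_rn_r\beta_r$ this reads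
$$\sum_rn_r\alpha_r=\beta+n e_k .$$

**Step 3: the certificate makes its own compact element.** We read the certificate back in $S$. Adding the relations in $S$ with multiplicities $n_r$ gives
$$\sum_i\beta(i)u_i+n u_k\le\sum_i\beta(i)\ell_i .$$
No cancellation was used: on the left the coefficient vector is $\sum_rn_r\alpha_r=\beta+ne_k$, an identity between nonnegative integer vectors. Let $X=\sum_i\beta(i)u_i$ and $X'=\sum_i\beta(i)\ell_i$. Since $\ell_i\ll u_i$, (O3) gives $X'\ll X$ (if $\beta=0$, this is $0\ll0$). Hence
$$X\le X+nu_k\le X'\ll X .$$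
So $X\ll X$, and $X+u_k\le X+nu_k\le X'\le X$. By (F), $u_k=0$, a contradiction. $\square$

## 6. From rational solutions to projections, and from projections to the morphism

**Step 1: projections in $\mathcal Q_\omega$.** We combine the finite solutions into one family of projections that satisfies all of (1) and (2) at once. Let $F_1\subseteq F_2\subseteq\cdots$ be finite sets with union $I$. For each $N$ apply Lemma 8 to $F_N$ and to all inequalities (1) with indices in $F_N$ and $m,n\le N$; there are finitely many. This gives $t_i^{(N)}\in\mathbb Q\cap[0,1]$ for $i\in F_N$. Put $t_i^{(N)}=0$ for $i\notin F_N$. Choose projections $p_i^{(N)}\in\mathcal Q$ with trace $t_i^{(N)}$, let $p_i\in\mathcal Q_\omega$ be the class of $(p_i^{(N)})_N$, and let $c_i=[p_i]\in\mathrm{Cu}(\mathcal Q_\omega)$. We claim: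

* **(a)** If $\sum_ru_{i_r}\le\sum_s\ell_{j_s}$, then $\sum_rc_{i_r}\le\sum_sc_{j_s}$.
* **(b)** If $u_i\ne0$, then $c_i\ne0$.
* **(c)** $c_i\ll c_i$.

For (a): for all large $N$ all indices lie in $F_N$ and $m,n\le N$, so $\sum_rt_{i_r}^{(N)}\le\sum_st_{j_s}^{(N)}$. By (Q) there are partial isometries $w_N\in M_{\max(m,n,1)}(\mathcal Q)$ with $w_N^*w_N=\bigoplus_rp_{i_r}^{(N)}$ and $w_Nw_N^*\le\bigoplus_sp_{j_s}^{(N)}$ (padded by zeros). Put $w_N=0$ for the finitely many remaining $N$. Since $\omega$ is free, these do not matter, and the class $w$ of $(w_N)$ in matrices over $\mathcal Q_\omega$ satisfies $w^*w=\bigoplus_rp_{i_r}$ and $ww^*\le\bigoplus_sp_{j_s}$. For (b): $p_i^{(N)}\ne0$ for all large $N$ by (2), so $\|p_i\|=1$. And (c) holds for classes of projections.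

**Step 2: definition of $\varphi$.** We approximate $x$ from below by gaps. Put
$$\varphi(x)=\sup\{c_i:\ i\in I,\ u_i\ll x\}.$$
The existence of this supremum needs proof. Let $(x_n)$ be a $B$-sequence for $x$, and write $c(x_n,x_{n+1})$ for $c_i$ with $i=(x_n,x_{n+1})\in I$.

* The sequence $c(x_n,x_{n+1})$ is increasing: $c(x_n,x_{n+1})\le c(x_{n+1},x_{n+2})$ by (a), since the upper end $x_{n+1}$ of the first pair is the lower end of the second.
* Its terms belong to the set, because $x_{n+1}\ll x_{n+2}\le x$.
* It dominates the set: if $u_i\ll x$, then $u_i\le x_n$ for some $n$, so $c_i\le c(x_n,x_{n+1})$ by (a).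

Hence the supremum exists by (O1) in $\mathrm{Cu}(\mathcal Q_\omega)$, and
$$\varphi(x)=\sup_nc(x_n,x_{n+1})\quad\text{for every $B$-sequence $(x_n)$ for }x. \tag{3}$$

**Step 3: $\varphi$ is a faithful $\mathrm{Cu}$-morphism.** We check the required properties one after another; each is an instance of (a), (b) or (c).

*Zero.* If $u_i\ll0$, then $u_i=0$, and (a) with $m=1$, $n=0$ gives $c_i=0$. So $\varphi(0)=0$.

*Order.* If $x\le y$, then $u_i\ll x$ implies $u_i\ll y$. So $\varphi(x)\le\varphi(y)$.

*Additivity.* Let $z=x+y$, with $B$-sequences $(x_n),(y_n),(z_n)$. By (O3), $x_{n+1}+y_{n+1}\ll x_{n+2}+y_{n+2}\le z$, so $x_{n+1}+y_{n+1}\le z_m$ for some $m$, and (a) gives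
$$c(x_n,x_{n+1})+c(y_n,y_{n+1})\le c(z_m,z_{m+1})\le\varphi(z).$$
Conversely, $z_{n+1}\ll z=\sup_m(x_m+y_m)$ by (O4), so $z_{n+1}\le x_m+y_m$ for some $m$, and (a) gives
$$c(z_n,z_{n+1})\le c(x_m,x_{m+1})+c(y_m,y_{m+1})\le\varphi(x)+\varphi(y).$$
Take suprema over $n$, using (3) and, for the first inequality, (O4) in $\mathrm{Cu}(\mathcal Q_\omega)$. This gives $\varphi(x)+\varphi(y)=\varphi(z)$.

*Suprema.* Let $x=\sup_kx^{(k)}$ with $(x^{(k)})$ increasing. If $u_i\ll x$, interpolate $u_i\ll w\ll x$. Then $w\le x^{(k)}$ for some $k$, so $u_i\ll x^{(k)}$ and $c_i\le\varphi(x^{(k)})$. Hence $\varphi(x)\le\sup_k\varphi(x^{(k)})$. The reverse inequality follows from order preservation.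

*Way-below.* Let $x\ll y$ and let $(y_n)$ be a $B$-sequence for $y$. Then $x\le y_n$ for some $n$. If $u_i\ll x$, then $u_i\le y_n$, so $c_i\le c(y_n,y_{n+1})$ by (a). Thus, by (c),
$$\varphi(x)\le c(y_n,y_{n+1})\ll c(y_n,y_{n+1})\le\varphi(y),$$
and $\varphi(x)\ll\varphi(y)$.

*Faithfulness.* If $x\ne0$, some term of a $B$-sequence for $x$ satisfies $x_{n+1}\ne0$ (with $n\geq 1$, as the sequence increases). Then $\varphi(x)\ge c(x_n,x_{n+1})\ne0$ by (b), so $\varphi(x)\neq 0$.

This proves Theorem 7. If $A$ is separable and stably finite, then $\mathrm{Cu}(A)$ is countably based by Lemma 2 and satisfies (F) by Corollary 5, so Theorem 7 gives Theorem 1. $\blacksquare$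

## 7. Condition (F), scaling elements, and the unit

**Theorem 9.**
(i) A countably based $\mathrm{Cu}$-semigroup $S$ admits a faithful $\mathrm{Cu}$-morphism to $\mathrm{Cu}(\mathcal Q_\omega)$ if and only if it satisfies (F).
(ii) For a separable C\*-algebra $A$ the following are equivalent: (1) there is a faithful $\mathrm{Cu}$-morphism $\mathrm{Cu}(A)\to\mathrm{Cu}(\mathcal Q_\omega)$; (2) $\mathrm{Cu}(A)$ satisfies (F); (3) $A\otimes\mathcal K$ contains no scaling element.
(iii) If $A\ne0$ is separable and unital, these conditions hold if and only if $A$ is stably finite. In that case the morphism can be chosen with $[1_A]\mapsto[1_{\mathcal Q_\omega}]$.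
(iv) A separable C\*-algebra $A$ is stably finite if and only if $\mathrm{Cu}(\tilde A)$ admits a faithful $\mathrm{Cu}$-morphism to $\mathrm{Cu}(\mathcal Q_\omega)$.

*Proof of (i).* "If" is Theorem 7; "only if" is Lemma 6(c).

*Proof of (ii).* (1)$\Leftrightarrow$(2) is (i) together with Lemma 2, and (3)$\Rightarrow$(2) is Lemma 3. It remains to prove (2)$\Rightarrow$(3). So let (F) hold and let $x\in C:=A\otimes\mathcal K$ be a scaling element. As in Lemma 4, put $a=x^*x$, $b=xx^*$, $s=(1-a)^{1/2}$, $v=x+s$, now in $\tilde C=C+\mathbb C1$. Steps 1 and 2 of that proof show that $sx=0$ and that $v$ is a non-unitary isometry.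

**Step 1: $[a]$ is compact.** This makes (F) applicable. From $ab=b$ we get $h(a)b=h(1)b$ for polynomials $h$, hence for continuous $h$ on $[0,1]$, so $(a-\frac12)_+b=\frac12b$. Taking adjoints, $b=4(a-\frac12)_+b(a-\frac12)_+\in\mathrm{Her}((a-\frac12)_+)$. Therefore $[a]=[b]\le[(a-\frac12)_+]\ll[a]$, that is, $[a]\ll[a]$.

**Step 2: the defect of $v$ lies under $a$.** We show that $q:=1-vv^*$ and $vav^*$ are in $\mathrm{Her}(a)=\overline{aCa}$. Expanding $vv^*$,
$$q=a-b-xs-sx^*\in C,$$
a nonzero projection. Since $s^2x=0$, we have $x=ax$. Since $x^*x=a$, we have $x^*=\lim_na^{1/n}x^*\in\overline{aC}$. Also $a\tilde C\subseteq\overline{aC}$, and $s$ commutes with $a$. Hence $a$, $b=ab$, $xs=axs$ and $sx^*$ all lie in $\overline{aC}$, so $q\in\overline{aC}$, and $q=qq^*\in\overline{aCa}$. Similarly $va^{1/2}=axa^{1/2}+a^{1/2}s\in\overline{aC}$, because $a^{1/2}=\lim_n a^{1/n}a^{1/2}$ and $a^{1/n}\in\overline{aC}$. So $vav^*=(va^{1/2})(va^{1/2})^*\in\overline{aCa}$.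

**Step 3: contradiction with (F).** We have $qv=v-vv^*v=0$, so $q$ and $vav^*$ are orthogonal. Also $vav^*\sim a^{1/2}v^*va^{1/2}=a$. Hence $[a]+[q]=[vav^*+q]\le[a]$ with $[q]\ne0$ and $[a]\ll[a]$, contradicting (F).

*Proof of (iii), the equivalence.* If $A$ is stably finite, (F) holds by Corollary 5. Conversely, let (F) hold. If $p\in A\otimes\mathcal K$ were an infinite projection, with $p=v^*v$ and $vv^*<p$, then $[p]+[p-vv^*]=[vv^*]+[p-vv^*]=[p]$ with $[p]\ll[p]$ and $[p-vv^*]\ne0$, contradicting (F). So $A\otimes\mathcal K$ has no infinite projection. As $A$ is unital, $\tilde A$ is $A$ or $A\oplus\mathbb C$. An infinite projection in $(A\otimes\mathcal K)\oplus\mathcal K$ would have an infinite component, and $\mathcal K$ has no infinite projection. So $A$ is stably finite.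

*Proof of (iii), the unit.* We repeat the construction of Sections 5 and 6, measuring all sizes in units of $e=[1_A]\ne0$. The class $e$ is compact, and $\sup_nne$ is the largest element of $\mathrm{Cu}(A)$. (If $d\ge0$ lies in some $M_n(A)$, then $[d]\le ne$. For general $d\in(A\otimes\mathcal K)_+$ and $\varepsilon>0$, approximate $d$ within $\varepsilon$ by a positive element of some $M_n(A)$; (R) gives $[(d-\varepsilon)_+]\le ne$. Now take suprema.)

Discard from $B$ all elements that are not $\ll$ some element of $\mathrm{Cu}(A)$. Condition (B) still holds, because the elements $b$ that it provides satisfy $b\ll y$. Applied to $e\ll e$, (B) gives $b\in B$ with $e\ll b\ll e$, so $b=e\in B$ and $\epsilon:=(e,e)\in I$. For $i\in I$ we have $u_i\ll y\le\sup_nne$ for some $y$, so there is $n_i\ge1$ with $u_i\le n_ie=n_i\ell_\epsilon$; take $n_\epsilon=1$. Hence $t_i\le n_it_\epsilon$ is one of the inequalities (1).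

In Step 1 of Section 6 take all $F_N\ni\epsilon$, and add the inequalities $t_i\le n_it_\epsilon$ ($i\in F_N$) to the $N$-th finite system. Lemma 8 gives solutions with $t_\epsilon^{(N)}>0$, since $u_\epsilon=e\ne0$. Divide by $t_\epsilon^{(N)}$, so that $t_\epsilon^{(N)}=1$ and $t_i^{(N)}\in[0,n_i]$. Choose projections $p_i^{(N)}\in M_{n_i}(\mathcal Q)$ of trace $t_i^{(N)}$ (a diagonal sum of units and one projection of fractional trace), with $p_\epsilon^{(N)}=1$. Then $p_i\in M_{n_i}(\mathcal Q_\omega)$. In (a) the partial isometries now live in $M_K(\mathcal Q)$ with $K=\max(\sum_rn_{i_r},\sum_sn_{j_s},1)$; the rest of the proof is unchanged. The constant sequence $e\ll e\ll\cdots$ is a $B$-sequence for $e$, so by (3) $\varphi(e)=c_\epsilon=[1_{\mathcal Q_\omega}]$.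

*Proof of (iv).* For $A=0$ both conditions hold. Let $A\ne0$. If $A$ is stably finite, then $\tilde A\otimes\mathcal K$ has no infinite projection. The unitization of the unital algebra $\tilde A$ adds at most a summand $\mathbb C$, so as in (iii) $\tilde A$ is stably finite, and (iii) applies to it. Conversely, a faithful morphism on $\mathrm{Cu}(\tilde A)$ gives (F) for $\mathrm{Cu}(\tilde A)$ by (i). As in (iii), $\tilde A\otimes\mathcal K$ then has no infinite projection, which is the definition of stable finiteness of $A$. $\square$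

So the guess of Section 1 is correct for unital algebras. For non-unital $A$ the exact condition is the absence of scaling elements in $A\otimes\mathcal K$. The next example shows that it is strictly weaker than stable finiteness.

## 8. An ideal of the Toeplitz algebra that refutes the other half of the guess

**Example 10.** Let $\mathcal T$ be the Toeplitz algebra, generated by the unilateral shift $v$, with $\mathcal K\subset\mathcal T$ and $\mathcal T/\mathcal K\cong C(\mathbb T)$. Let
$$\mathcal T_0=\ker\bigl(\mathcal T\to C(\mathbb T)\xrightarrow{\ \mathrm{ev}_1\ }\mathbb C\bigr).$$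
Then $\mathcal T_0/\mathcal K\cong C_0(\mathbb T\setminus\{1\})$, so $\mathcal T_0$ is not unital, and $\tilde{\mathcal T_0}=\mathcal T_0+\mathbb C1=\mathcal T$. We show that $\mathrm{Cu}(\mathcal T_0)$ admits a faithful $\mathrm{Cu}$-morphism to $\mathrm{Cu}(\mathcal Q_\omega)$, although $\mathcal T_0$ is neither stably finite nor MF.

*Not stably finite.* The projection $1\in\mathcal T=\tilde{\mathcal T_0}$ is infinite, because $v^*v=1$ and $vv^*<1$.

*Not MF.* An injective \*-homomorphism $\pi:\mathcal T_0\to\mathcal Q_\omega$ extends to a unital \*-homomorphism on $\mathcal T=\mathcal T_0+\mathbb C1$. It sends $v$ to an isometry, which is unitary by Lemma 6(a). So $\pi(1-vv^*)=0$, although $0\ne1-vv^*\in\mathcal K\subset\mathcal T_0$. This is a contradiction.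

*No scaling element in $\mathcal T_0\otimes\mathcal K$.* We first treat $\mathcal K$. Let $x\in\mathcal K$ be a contraction with $ab=b$, where $a=x^*x$ and $b=xx^*$. Then $\operatorname{ran}b\subseteq\ker(1-a)$, which is finite dimensional since $a$ is compact. As $\ker(1-a)\subseteq\operatorname{ran}a$,
$$\operatorname{rank}b\le\dim\ker(1-a)\le\operatorname{rank}a=\operatorname{rank}b<\infty .$$
So $\operatorname{ran}a=\ker(1-a)=\operatorname{ran}b$. Thus the self-adjoint $a$ is the identity on its range, that is, a projection. Since $b$ has the same nonzero eigenvalues as $a$, it is a projection too, with the same range. Hence $b=a$.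

Now let $x\in\mathcal T_0\otimes\mathcal K$ be a contraction with $(x^*x)(xx^*)=xx^*$. Its image in $C_0(\mathbb T\setminus\{1\},\mathcal K)$ satisfies the same relation at every point, so by the previous paragraph the image of $x^*x$ is projection-valued. The norm of this image is a continuous function with values in $\{0,1\}$ that vanishes at infinity on a connected, noncompact space, so it is $0$. Hence the image of $x$ is $0$ and $x\in\mathcal K\otimes\mathcal K\cong\mathcal K$. By the previous paragraph again, $x^*x=xx^*$, so $x$ is not a scaling element.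

By Theorem 9(ii), there is a faithful $\mathrm{Cu}$-morphism $\mathrm{Cu}(\mathcal T_0)\to\mathrm{Cu}(\mathcal Q_\omega)$. In particular the converse of the quoted fact, that MF algebras have such morphisms, fails. By Theorem 9(iv), this morphism cannot be replaced by one defined on $\mathrm{Cu}(\tilde{\mathcal T_0})=\mathrm{Cu}(\mathcal T)$: there $[1]+[1-vv^*]=[1]$ with $[1]$ compact, exactly the relation met in the first test.
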